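# Circle actions that preserve a definite connection are linear

## 1. Linear actions on $S^4$ and $\mathbb{CP}^2$: the guess and its first tests

Rotate $S^4\subset\mathbb R^5$ by a one-parameter group of orthogonal matrices, or $\mathbb{CP}^2$ by a one-parameter group of unitary matrices. These are the first circle actions one writes down on a 4-manifold. The subject of this talk is a curvature condition on an $\mathrm{SO}(3)$-connection, and the question is which circle actions can preserve a connection satisfying it. The natural first guess is: the linear actions, and no others. We shall test this guess by hand and then prove it.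

**Setting.** Everything is smooth. $M$ is a closed connected 4-manifold, and $E\to M$ is an $\mathrm{SO}(3)$-bundle, that is, an oriented rank 3 vector bundle with a fibre metric. A metric connection $A$ in $E$ has covariant derivative $\nabla$ and curvature $F=F_A$, with $F(u,v)=[\nabla_u,\nabla_v]-\nabla_{[u,v]}\in\mathfrak{so}(E)$.

**Definition.** The connection $A$ is *definite* if $F_A(u,v)\ne0$ whenever $u,v\in T_xM$ are linearly independent. (These are a special case of Weinstein's fat connections.)

**Example.** Let $M=S^4$ be round, oriented, and let $E=\Lambda^+$ be the bundle of self-dual 2-forms with the Levi-Civita connection. On $TS^4$ the curvature is $R(u,v)w=\langle v,w\rangle u-\langle u,w\rangle v$; under $\mathfrak{so}(T)\cong\Lambda^2T$ this is, up to sign, $u\wedge v$. The algebra $\mathfrak{so}(4)\cong\Lambda^+\oplus\Lambda^-$ acts on $\Lambda^+$ through its first summand, which it identifies with $\mathfrak{so}(\Lambda^+)$. So $F(u,v)=\kappa\,(u\wedge v)^+$ with a constant $\kappa\neq0$. If $\xi=u\wedge v\ne0$, then $0=\xi\wedge\xi$ says $|\xi^+|=|\xi^-|$, so $\xi^+\neq0$. The connection is definite.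

**Non-example.** On the Riemannian product $S^2\times S^2$, take $u$ tangent to the first factor and $v$ to the second. Then $R(u,v)=0$, so the induced connection on $\Lambda^+$ is not definite.

**Definition.** A definite connection $A$ is *$S^1$-invariant* if there is a non-trivial (effective) $S^1$-action on $M$ which lifts to an $S^1$-action on $E$ by bundle automorphisms preserving the fibre metric and $A$. Two $S^1$-actions are *conjugate* if a diffeomorphism intertwines them. A *standard linear action* is the restriction to $S^4$ of a linear orthogonal circle action on $\mathbb R^5$, or the action on $\mathbb{CP}^2$ induced by a linear unitary circle action on $\mathbb C^3$; on $\overline{\mathbb{CP}}^2$ it is the same action on the manifold with reversed orientation.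

Fine and Panov ("Circle-invariant fat bundles and symplectic Fano 6-manifolds", arXiv:1407.0840, 2014) proved that a compact connected 4-manifold with a circle-invariant definite $\mathrm{SO}(3)$-connection is diffeomorphic, orientation disregarded, to $S^4$ or $\overline{\mathbb{CP}}^2$. The question is whether the action on it must be conjugate to a standard linear one. The proof below does not use their theorem.

**Notation.** $X$ is the generating vector field, with $2\pi$-periodic flow $p\mapsto e^{it}p$; $Z_k\subset S^1$ is the subgroup of order $k$; $\mathbb C_a$ is $\mathbb C$ with $\lambda\in S^1$ acting as $\lambda^a$. At a fixed point $x$, the representation $T_xM$ is $\mathbb C_a\oplus\mathbb C_b$ for some weights $a,b$. Conjugating one coordinate changes the sign of one weight and reverses the orientation, so the unordered pair $\{|a|,|b|\}$ is an invariant of the action, and if $T_xM$ is oriented, positive coordinates determine $(a,b)$ up to order and a common sign. The representation on $T_xM$ is faithful: an element acting trivially on $T_xM$ is an isometry of an invariant metric with trivial differential at $x$, hence the identity on the connected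 $M$. Thus $\gcd(a,b)=1$ at every fixed point.

**The list of linear actions.** For coprime integers (the pairs $(1,0)$ and $(1,1)$ allowed) put

* $S^4_{p,q}$, $p\ge q\ge0$: $\lambda\cdot(z,w,t)=(\lambda^pz,\lambda^qw,t)$ on $S^4\subset\mathbb C^2\oplus\mathbb R$;
* $\mathbb{CP}^2_{b,c}$, $b\ge c\ge0$: $\lambda\cdot[z_0:z_1:z_2]=[z_0:\lambda^bz_1:\lambda^{-c}z_2]$.

Every effective standard linear action is conjugate to one of these. On $\mathbb R^5$, split the representation as $\mathbb C_p\oplus\mathbb C_q\oplus\mathbb R$, conjugate coordinates to get $p,q\ge0$, and reorder. On $\mathbb C^3$, diagonalize with exponents $n_1\ge n_0\ge n_2$, multiply by a scalar to get $n_0=0$, put $b=n_1$, $c=-n_2$; complex conjugation followed by a swap of coordinates exchanges $b$ and $c$, so we may take $b\ge c$. Effectiveness is coprimality.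

**First test: do linear actions pass?** For an oriented Einstein 4-manifold with $W^+=0$ and scalar curvature $s\ne0$, the curvature operator is block-diagonal on $\Lambda^+\oplus\Lambda^-$ and equals $s/12$ on $\Lambda^+$ (textbook decomposition). So the Levi-Civita connection on $\Lambda^+$ again has $F(u,v)=\kappa\,(u\wedge v)^+$ with $\kappa\ne0$ constant, and is definite as in the example, with $\ker F=\Lambda^-$. This applies to the round $S^4$ and to the Fubini–Study metric on $\overline{\mathbb{CP}}^2$ (for the complex orientation $W^-=0$, so for the reversed one $W^+=0$). Orientation-preserving isometries lift to $\Lambda^+$ and preserve the connection. So every action on the list preserves a definite connection.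

**Second test: fixed points.** The fixed sets of the models, with absolute weights at isolated fixed points, are as follows.

* $S^4_{1,1}$: the points $t=\pm1$, with $\{1,1\}$ twice.
* $S^4_{1,0}$: only the 2-sphere $z=0$.
* $S^4_{m,b}$, $m>b\ge1$: the points $t=\pm1$, with $\{m,b\}$ twice.
* $\mathbb{CP}^2_{1,0}$: the line $z_1=0$ and the point $[0:1:0]$.
* $\mathbb{CP}^2_{b,c}$, $b\ge c\ge1$: three points. At $[1:0:0]$ the weights are $b,-c$; at $[0:1:0]$ they are $-b,-(b+c)$; at $[0:0:1]$ they are $c,b+c$. So we get $\{b,c\},\{b,b+c\},\{c,b+c\}$.

These data distinguish all the models from one another: in the last family $b+c$ is the largest weight and $\{b,c\}$ is the pair not containing it. An arbitrary invariant definite connection must therefore be forced to have one of exactly these five patterns. Here is the full statement.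

**Theorem 1.** *Let $S^1$ act effectively on $M$, with a lift to an $\mathrm{SO}(3)$-bundle $E\to M$ preserving the fibre metric and a definite connection $A$. Then the action is conjugate to exactly one of the $S^4_{p,q}$, $\mathbb{CP}^2_{b,c}$. In particular $M$ is diffeomorphic to $S^4$ or $\mathbb{CP}^2$, and the action is linear. If $M$ is oriented so that $\ker F_A\subset\Lambda^2TM$ is negative definite, the conjugating diffeomorphism can be chosen orientation-preserving onto $S^4$, resp. $\overline{\mathbb{CP}}^2$. Conversely, each of these actions preserves a definite connection.*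

In particular, every $S^1$-action on $S^4$ or $\overline{\mathbb{CP}}^2$ preserving a definite connection is conjugate to a standard linear action. The converse was just proved. For the rest, fix $M,E,A$ and the action as in the Theorem.

## 2. The three-plane $\ker F$, an orientation of $M$, and a sign

The purpose of this section is to extract from definiteness, at a single point, an orientation of $M$ and a sign $\varepsilon$.

**Lemma 2.** *$F_x:\Lambda^2T_xM\to\mathfrak{so}(E_x)$ is onto, and the wedge form is definite on the 3-plane $K_x=\ker F_x$. The orientation of $T_xM$ for which $K_x$ is negative definite varies continuously, so it orients $M$, and $S^1$ preserves it.*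

*Proof.* Since $\dim\Lambda^2T_x=6$ and $\dim\mathfrak{so}(E_x)=3$, $\dim K_x\ge3$. The wedge form $\xi\mapsto\xi\wedge\xi\in\Lambda^4T_x\cong\mathbb R$ has signature $(3,3)$, and its null vectors are exactly the decomposable bivectors $u\wedge v$. Definiteness of $A$ says that $K_x$ contains no nonzero null vector. As $K_x\setminus0$ is connected, the form has one sign on it, so it is definite there; hence $\dim K_x\le3$. So $\dim K_x=3$ and $F_x$ is onto. Reversing the orientation changes the sign of the form. Continuity in $x$ is clear, and $S^1$ preserves everything used. $\square$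

From now on $M$ carries this orientation. Put $\langle\Phi,\Psi\rangle=-\frac12\mathrm{tr}\,\Phi\Psi$ on $\mathfrak{so}(E_x)$. With this metric, $\mathfrak{so}(E_x)$ is $\mathbb R^3$ with the cross product: if $e_1\perp e_2$ are unit vectors and $e_3=[e_1,e_2]$, then $e_1,e_2,e_3$ is orthonormal and $[e_1,e_3]=-e_2$. Define
$$\hat F_x:\mathfrak{so}(E_x)\to\Lambda^2T_x^*,\qquad \hat F(e)=\langle e,F\rangle .$$
It is injective because $F_x$ is onto, and its image $Q_x$ is the annihilator of $K_x$. The isomorphism $\Lambda^2T\cong\Lambda^2T^*$, $\xi\mapsto\iota_\xi\mu$ with a positive volume form $\mu$, respects the wedge forms up to a positive factor (in a basis it sends $e_1\wedge e_2$ to $e^3\wedge e^4$, and so on), and it carries the wedge-orthogonal complement of $K_x$ to $Q_x$. So $Q_x$ is a positive definite 3-plane.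

**The sign $\varepsilon$.** We compare two orientations of a 3-space. For positive linear coordinates $u=(x_1,y_1,x_2,y_2)$ on $T_x$, with $z=x_1+iy_1$, $w=x_2+iy_2$, put
$$\omega=dx_1\wedge dy_1+dx_2\wedge dy_2,\qquad \sigma_2+i\sigma_3=dz\wedge dw .$$
Then $\omega,\sigma_2,\sigma_3$ are wedge-orthogonal with squares $2\,dx_1dy_1dx_2dy_2$. Let $\Lambda_u^+$ be their span, oriented by $(\omega,\sigma_2,\sigma_3)$, and $\Lambda_u^-$ its wedge-orthogonal complement, which is negative definite. Since $Q_x\cap\Lambda_u^-=0$, projection along $\Lambda_u^-$ is an isomorphism $Q_x\to\Lambda_u^+$. Orient $Q_x$ by it. As $GL^+(4,\mathbb R)$ is connected and the orientation depends continuously on $u$, it does not depend on $u$; it is continuous in $x$. Orient $\mathfrak{so}(E_x)$ by $(e,e',[e,e'])$ with $e,e'$ independent. Let $\varepsilon=\pm1$ be the sign of the isomorphism $\hat F_x:\mathfrak{so}(E_x)\to Q_x$. It is constant on the connected $M$.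

## 3. The moment section and its critical points

We now look for a function whose Morse theory sees the action. The lift provides one.

Let $L_X$ be the Lie derivative on sections of $E$, $(L_Xs)(x)=\frac{d}{dt}\big|_0e^{-it}\cdot s(e^{it}x)$. The difference $\Phi=L_X-\nabla_X$ is tensorial and skew, so $\Phi\in\Gamma(\mathfrak{so}(E))$; we call it the *moment section*. Invariance of $A$ means $[L_X,\nabla_V]=\nabla_{[X,V]}$. Hence $[\nabla_V,\Phi]=[\nabla_V,L_X]-[\nabla_V,\nabla_X]=-\nabla_{[X,V]}+[\nabla_X,\nabla_V]$, that is,
$$\nabla_V\Phi=F(X,V).\tag{1}$$
Put $f=|\Phi|^2$. This is an invariant function, and $d(\tfrac12f)(V)=\langle\Phi,F(X,V)\rangle$. If $X_x\ne0$, then by definiteness $F(X,\cdot)$ has kernel exactly $\mathbb RX$, so it maps $T_x$ *onto* the 3-dimensional $\mathfrak{so}(E_x)$, and $df_x=0$ only if $\Phi_x=0$. Therefore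
$$\mathrm{Crit}(f)=\{\text{fixed points}\}\cup\{\Phi=0\}.\tag{2}$$

**Example: $S^4_{p,q}$.** For a Killing field, $L_XV-\nabla_XV=-\nabla_VX$ on vector fields, so $\Phi$ is the action of the skew endomorphism $-\nabla X$ on $\Lambda^+$. A skew endomorphism which generates $\mathbb C_a\oplus\mathbb C_b$ in positive orthonormal coordinates fixes $\omega$ and rotates $\langle\sigma_2,\sigma_3\rangle$ with speed $|a+b|$. So it acts on $\Lambda^+$ with norm squared $(a+b)^2=(a^2+b^2)+2ab$, where $a^2+b^2$ is the squared norm of the associated 2-form $\alpha$ and $2ab$ is the coefficient of $\alpha\wedge\alpha$ with respect to the volume form. On $S^4$, $\nabla X$ at $n=(z,w,t)$ is the compression of $\mathrm{diag}(ip,iq,0)$ to $n^\perp$, so $\alpha$ is the restriction of $p\,dx_1dy_1+q\,dx_2dy_2$. Its norm squared is $p^2+q^2-p^2|z|^2-q^2|w|^2$. Orient $S^4$ so that at $t=1$ it has the orientation of $\mathbb C^2$; then $dx_1dy_1dx_2dy_2$ restricts to $t$ times the volume form, and $\alpha\wedge\alpha$ has coefficient $2pqt$. Using $|z|^2=1-|w|^2-t^2$,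
$$f=p^2+q^2-p^2|z|^2-q^2|w|^2+2pqt=(pt+q)^2+(p^2-q^2)|w|^2 .$$
For $p>q\ge1$: the maximum $(p+q)^2$ is at $t=1$; there is a critical point at $t=-1$ with $f=(p-q)^2$; and $f=0$ on the orbit $w=0$, $t=-q/p$, whose stabilizer is $Z_p$. For $(1,0)$: $f=1-|z|^2$, with maximum $1$ on the fixed sphere and zero set the free orbit $|z|=1$. For $(1,1)$: $f=(1+t)^2$, which vanishes at $t=-1$, and there it vanishes to fourth order.

**Example: $\mathbb{CP}^2_{b,c}$.** Use the reversed orientation, in which complex weights $(w_1,w_2)$ become $(w_1,-w_2)$, so that the norm squared is $(w_1-w_2)^2$. Let $A_0=\mathrm{diag}(0,b,-c)$ and $|z|=1$. The horizontal lift of $X$ to $S^5$ is $i(A_0z-\langle A_0z,z\rangle z)$. Differentiating it along a horizontal $V$ and projecting to $z^\perp$ gives $\nabla_VX=i(B-\langle A_0z,z\rangle)V$, where $B$ is the compression of $A_0$ to $z^\perp$. So $f=(\mathrm{tr}B)^2-4\det B$. With $p_j=|z_j|^2$, we have $\mathrm{tr}B=b-c-(bp_1-cp_2)$ and $\det B=\langle\mathrm{adj}(A_0)z,z\rangle=-bc\,p_0$. Hence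
$$f=\big(b-c-bp_1+cp_2\big)^2+4bc\,p_0 .$$
At the three coordinate points $f=(b+c)^2,\ c^2,\ b^2$. If $b,c\ge1$, then $f=0$ on the orbit $p_0=0$, $p_1=\frac b{b+c}$, with stabilizer $Z_{b+c}$. For $(1,0)$, $f=(1-p_1)^2$.

**The first approach, and the sign it lacks.** One would now do Morse theory with $f$: read the index of $f$ at a fixed point from the weights. As we see in a moment, this gives $\mathrm{Hess}(\frac12f)=-(a|z|^2+b|w|^2)$ in suitable coordinates. But this alone does not prevent $a,b$ from both being negative; then the fixed point would be a local minimum with $f>0$, and nothing would be controlled. The sign $\varepsilon$ is what excludes this.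

Let $x$ be a fixed point and $A_x$ the linearization of $X$ at $x$, which generates the representation $T_xM$. Since $X_x=0$, the generator of the representation $E_x$ is $\rho_E'=-\Phi_x$.

**Lemma 3.** *(a) If $\Phi_x\neq0$, there are positive coordinates $T_xM=\mathbb C_a\oplus\mathbb C_b$ with*
$$\mathrm{Hess}_x(\tfrac12f)(U,U)=-(a|z|^2+b|w|^2),\tag{3}$$
$$|\Phi_x|=|a+b|\ne0,\qquad\varepsilon=-\mathrm{sgn}(a+b).\tag{4}$$
*(b) If $\Phi_x=0$, the weights in positive coordinates are $(1,-1)$.*

*Proof of (a).* The form $\beta=\hat F(\Phi_x)$ is invariant, because $\Phi_x=-\rho'_E$ is, and $\beta\wedge\beta>0$ because $\beta\in Q_x$. Choose an invariant $\beta$-compatible complex structure. This gives unitary coordinates $T_x=\mathbb C_a\oplus\mathbb C_b$ with $\beta=\omega$; they are positive because $\beta\wedge\beta>0$. Differentiate $V\mapsto\langle\Phi,F(X,V)\rangle$ at $x$ in the direction $U$: as $X_x=0$, only $X$ gets differentiated, and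
$$\mathrm{Hess}_x(\tfrac12f)(U,U)=\beta(A_xU,U)=\omega\big((iaz,ibw),(z,w)\big)=-(a|z|^2+b|w|^2).$$

For (4) we compare two rotations. Let $e_1=\Phi_x/|\Phi_x|$, $e_2\perp e_1$ a unit vector, $e_3=[e_1,e_2]$. The action on $\mathfrak{so}(E_x)$ is generated by $[\rho'_E,\cdot]=-|\Phi_x|[e_1,\cdot]$, so
$$e_2\mapsto-|\Phi_x|e_3,\qquad e_3\mapsto|\Phi_x|e_2 .$$
Let $g\in S^1$ act on forms by $(g^{-1})^*$. Invariance of $F$ makes $\hat F$ equivariant. The action is unitary and diagonal in our coordinates, so it preserves $\Lambda_u^\pm$, and the composition of $\hat F$ with the projection to $\Lambda_u^+=\mathbb R\omega\oplus\langle\sigma_2,\sigma_3\rangle$ is an equivariant isomorphism. It sends $e_1\mapsto\omega/|\Phi_x|$. The plane $\langle e_2,e_3\rangle$ has no trivial summand, so neither has its image; as $\omega$ is invariant and $\langle\sigma_2,\sigma_3\rangle$ is the invariant complement, the image is $\langle\sigma_2,\sigma_3\rangle$. Let $\gamma_2,\gamma_3$ be the images of $e_2,e_3$. Changing the phase of $w$, which does not affect $\omega$, we get $\gamma_2=r\sigma_2$ with $r>0$. Now $e^{i\theta}$ multiplies $dz\wedge dw$ by $e^{-i(a+b)\theta}$, so the generator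 acts by
$$\sigma_2\mapsto(a+b)\sigma_3,\qquad\sigma_3\mapsto-(a+b)\sigma_2 .$$
Equivariance on $e_2$ gives $-|\Phi_x|\gamma_3=(a+b)r\sigma_3$. Applying the generator twice to $e_2$ and to $\gamma_2$ gives $|\Phi_x|^2=(a+b)^2$. So $\gamma_3=-\mathrm{sgn}(a+b)\,r\sigma_3$, and the positive basis $(e_1,e_2,e_3)$ goes to $(\omega/|\Phi_x|,\,r\sigma_2,\,-\mathrm{sgn}(a+b)r\sigma_3)$. This is (4).

*Proof of (b).* Now $\rho_E'=0$, so the action on $\mathfrak{so}(E_x)\cong Q_x\cong\Lambda^+_u$ is trivial, where $u$ comes from an invariant positively oriented Hermitian structure $T_x=\mathbb C_a\oplus\mathbb C_b$. Hence $dz\wedge dw$ is fixed, $a+b=0$, and coprimality gives $(1,-1)$ up to order. $\square$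

**Lemma 4.** *$\varepsilon=-1$. Hence at every fixed point with $\Phi\ne0$ there are positive coordinates $\mathbb C_a\oplus\mathbb C_b$ in which (3) holds, $a+b>0$ and $|\Phi|=a+b$.*

*Proof.* Let $y$ be a maximum of $f$. If $\Phi_y=0$, then $\Phi\equiv0$; by (1) $F(X,\cdot)\equiv0$, so $X\equiv0$ by definiteness, a contradiction. So $\Phi_y\neq0$, and $y$ is a fixed point by (2). If $\varepsilon=+1$, then $a+b<0$ by (4), one of $a,b$ is negative, and (3) has a positive direction at a maximum: a contradiction. $\square$

The sign is determined at one point, the maximum, and then holds everywhere because $\varepsilon$ is constant.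

## 4. Normal forms near the critical set

To compare two actions we need $f$ in standard equivariant coordinates near each critical component.

**Lemma 5 (equivariant Morse–Bott lemma).** *Let $N$ be a compact invariant nondegenerate critical submanifold of $f$, $f|_N=c$. In suitable equivariant coordinates on the normal bundle $\nu$ of $N$, $f=c+B_0(v,v)$ with $B_0=\frac12\mathrm{Hess}$ on $\nu$.*

*Proof.* Identify a neighborhood of $N$ equivariantly with one of the zero section of $\nu$. Taylor's formula along the fibres gives $f(v)=c+B_v(v,v)$ with $B_v=\int_0^1(1-t)\,D^2_{\mathrm{fibre}}f(tv)\,dt$, a symmetric form on $\nu_{\pi(v)}$, and $B_0=\frac12\mathrm{Hess}$ nondegenerate. The endomorphism $S_v=B_0^{-1}B_v$ is $B_0$-selfadjoint and close to $1$ for small $v$, so $R_v=S_v^{1/2}$ is defined by the power series and is $B_0$-selfadjoint. Then $B_0(R_vv,R_vv)=B_0(S_vv,v)=B_v(v,v)$. The map $v\mapsto R_vv$ is equivariant and has fibre derivative $1$ along $N$, so it is an equivariant diffeomorphism near $N$. $\square$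

**Proposition 6.** *The critical components of $f$ are isolated, finite in number, and of the following types.*

* **(i)** *Isolated fixed point, weights $(a,b)$, $a,b\ge1$: a local maximum with $|\Phi|=a+b$; in positive equivariant coordinates $\mathbb C_a\oplus\mathbb C_b$, $f=c-|z|^2-|w|^2$.*
* **(ii)** *Fixed surface $\Sigma$, weights $(1,0)$: a local maximum with $|\Phi|=1$; the normal bundle is a Hermitian line bundle on which $\lambda$ acts as multiplication by $\lambda$, and $f=1-|v|^2$. Stabilizers near $\Sigma$ and off $\Sigma$ are trivial.*
* **(iii)** *"Saddle": isolated fixed point, weights $(a,-b)$ with $a>b\ge1$ coprime (so $a\ge2$), $|\Phi|=a-b$; in positive equivariant coordinates $\mathbb C_a\oplus\mathbb C_{-b}$, $f=c-|z|^2+|w|^2$.*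
* **(iv)** *Fixed point with $\Phi=0$, weights $(1,-1)$: an isolated critical point and strict local minimum. In positive equivariant coordinates $\mathbb C_1\oplus\mathbb C_{-1}$, the radial derivative of $f$ is positive for small $U\neq0$, and for small $\delta$ the local sublevel set $\{f\le\delta\}$ is star-shaped with boundary transverse to the rays.*
* **(v)** *Orbit $O\cong S^1/Z_m$ with $\Phi=0$, $X\ne0$: a nondegenerate minimum. A neighborhood is $S^1\times_{Z_m}D^3$, $D^3\subset\mathbb C\oplus\mathbb R\ni(v,s)$, with $f=|v|^2+s^2$ and $e^{2\pi i/m}$ acting by $(v,s)\mapsto(e^{2\pi ir/m}v,s)$, $\gcd(r,m)=1$; $(X,\mathbb C,\partial_s)$ is the orientation of $M$.*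

Here $S^1\times_{Z_m}D^3$ is the quotient of $S^1\times D^3$ by $(g\zeta,v)\sim(g,\zeta v)$, $\zeta\in Z_m$.

*Proof.* By (2) and Lemmas 3 and 4, a fixed point with $\Phi\neq0$ has weights $(a,b)$ with $a+b>0$, coprime. Either both are positive, or one is $0$ and the other is then $1$, or the signs differ and, after reordering, we have $(a,-b)$ with $a>b\ge1$. Equation (3) shows that $f$ is nondegenerate normal to the fixed set, and Lemma 5 followed by rescaling the coordinates gives (i) and (iii). In (ii), $-B_0$ is an invariant metric on the normal bundle, on which $S^1$ acts with weight 1; take the complex structure for which $\lambda$ is multiplication by $\lambda$.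

*(iv).* Use coordinates in which the action is linear, and an orthonormal trivialization of $E$. By (1), $\Phi$ and its first derivatives vanish at $x$; so connection terms do not affect its second derivative, which by (1) is $(U,V)\mapsto F(A_xU,V)$. Hence $\Phi(U)=q(U)+O(|U|^3)$ with $q(U)=\frac12F(A_xU,U)$. The weights are $\pm1$, so $A_x^2=-1$ and $A_xU,U$ are independent for $U\ne0$; by definiteness $q(U)\neq0$, so $|q(U)|\ge k|U|^2$ with some $k>0$. Hence $f=|q|^2+O(|U|^5)$, and since the remainder is smooth of order 5, $df(U)=4|q|^2+O(|U|^5)>0$ for small $U\ne0$. All assertions follow. (Here the Hessian of $f$ vanishes and Lemma 5 is of no use, as $f=(1+t)^2$ on $S^4_{1,1}$ shows.)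

*(v).* The stabilizer is a finite $Z_m$. On $O$, $\mathrm{Hess}(\frac12f)(V,V)=|\nabla_V\Phi|^2=|F(X,V)|^2>0$ for $V\notin\mathbb RX$, so $O$ is a nondegenerate minimum. The slice representation of $Z_m$ on $\mathbb R^3$ is faithful, because the action on $M$ is effective and $Z_m$ fixes $X$, and it preserves orientation, because those of $M$ and $X$ are preserved. So $Z_m$ acts by rotations about an axis, through a faithful character of the orthogonal plane. Lemma 5, with $B_0$ as metric on the slice, gives the form stated; choose the direction of $s$ to fit the orientation.

By (2) these types are exhaustive. Each component is isolated in the compact critical set, so there are finitely many. $\square$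

## 5. A gradient-like field with one source and one sink

We want to know how the critical components are connected. For this we flow upward along a field adapted to the normal forms.

**The field $G$.** Let $\mathcal E$ be the Euler (radial) field in the coordinates of Proposition 6; in (ii) and (v) it is radial in the normal direction. Using an invariant partition of unity and the gradient for an invariant metric away from $\mathrm{Crit}(f)$, choose an $S^1$-invariant vector field $G$ with $df(G)>0$ off $\mathrm{Crit}(f)$ and, near the critical components,
$$G=-\mathcal E\ \text{at (i), (ii)},\qquad G=(-z,w)\ \text{at (iii)},\qquad G=\mathcal E\ \text{at (iv), (v)} .$$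
In each chart $df(G)>0$ off the critical set; for instance at (iii) it is $2|z|^2+2|w|^2$, and at (iv) it is the radial derivative. The limit set of a trajectory at either end is nonempty, connected and invariant under the flow, and $f$ is constant on it, so it lies in $\mathrm{Crit}(f)$: *every trajectory tends to a single critical component at each end.* The flow is equivariant, so *stabilizers are constant along trajectories.*

Call an $S^1$-orbit of nonconstant trajectories a *family*. A saddle $(a,-b)$ has a *descending manifold*, the points whose upward trajectory tends to it, and an *ascending manifold*, the points whose downward trajectory tends to it. In the chart a trajectory is $(e^{-t}z,e^tw)$, so these are injectively immersed planes extending $\mathbb C_a$ and $\mathbb C_{-b}$. Since $S^1$ is transitive on the rays of each plane, there is exactly one descending family, with stabilizer $Z_a$, and exactly one ascending family, with stabilizer $Z_b$. Finally put $V=G/df(G)$ off $\mathrm{Crit}(f)$, so $df(V)=1$.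

**Lemma 7.** *There is exactly one local-maximum component $C$, of type (i) or (ii). There is exactly one local-minimum component $B$, of type (iv) or (v), and $B=\{f=0\}$.*

*Proof.* Points whose upward trajectory does not tend to a local maximum lie in local minima (dimension $\le1$) or in descending manifolds of saddles (dimension 2). A path in the 4-manifold $M$ can be perturbed, with fixed endpoints, off finitely many immersed submanifolds of dimension $\le2$, so the complement of these sets is connected. It is the disjoint union of the basins of the local-maximum components, which are open and nonempty. So there is only one.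

Points whose downward trajectory does not tend to a local minimum lie in $C$ (dimension $\le2$) or in ascending manifolds of saddles, and the same argument gives exactly one local-minimum component. It exists because $f$ has a minimum. By Proposition 6 it is of type (iv) or (v), where $f=0$; and $\{f=0\}=\{\Phi=0\}$ consists of components of these types. $\square$

All saddles have $f<\max f$, since $f$ increases along their ascending families. So for small $\delta$ the sets $N(B)=\{f\le\delta\}$ and $N(C)=\{f\ge\max f-\delta\}$ are the standard neighborhoods in the coordinates of Proposition 6. If $B=O$ and $m\ge2$, a point $[g,(v,s)]$ with $v\ne0$ has trivial stabilizer because $\gcd(r,m)=1$. So the orbits in $N(O)\setminus O$ with nontrivial stabilizer are those on the two half-axes $v=0$, $\pm s>0$, with stabilizer $Z_m$; they meet $\partial N(O)$ in two orbits $P_\pm$.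

## 6. Chains of saddles have length at most one

So far the number of saddles is unbounded. We first see how they can be arranged.

**Lemma 8.** *If $B$ is of type (iv), there are no saddles. If there are saddles, then $B=O$, $m\ge2$, and the saddles form two (possibly empty) chains, one on each half-axis:*
$$x_j=(b_{j-1},-b_j)\ (1\le j\le k),\quad b_0=m>b_1>\dots>b_k\ge1;$$
$$y_j=(c_{j-1},-c_j)\ (1\le j\le l),\quad c_0=m>c_1>\dots>c_l\ge1,$$
*with $f$ strictly increasing along each chain. The top families, with stabilizers $Z_{b_k}$ and $Z_{c_l}$, end at $C$.*

*Proof.* The descending family of a saddle $x=(a,-b)$ starts at $B$ or at another saddle $x'=(a',-b')$. In the latter case it is the ascending family of $x'$, and comparing stabilizers, $b'=a$. Going down, $f$ decreases, so after finitely many saddles we reach $B$, along a descending family; its stabilizer is nontrivial, because the first weight of a saddle is at least 2. If $B$ is of type (iv), all stabilizers in $N(B)\setminus B$ are trivial, so there are no saddles. If $B=O$, the family is a half-axis family, so $m\ge2$ and its stabilizer is $Z_m$. Conversely, each half-axis family goes up either to $C$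 or to a saddle, which it enters as the unique descending family; the unique ascending family of that saddle goes to $C$ or to a further saddle, and so on. Every saddle is reached once. The inequalities are $a>b$ in type (iii). $\square$

**Where local data run out.** One would hope to bound $k$ by the decreasing coprime weights and the increasing values $f(x_j)=(b_{j-1}-b_j)^2$. This does not suffice: $(b_0,b_1,b_2)=(5,4,1)$ has coprime neighbors, and the values $1<9$ increase. What is missing is information carried along the sphere between two consecutive saddles. It gives a congruence, which alone would not suffice either: as we shall see, $(3,2,1)$ satisfies it, but there both values of $f$ are $1$. The two together do it.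

**Lemma 9.** *$k\le1$ and $l\le1$.*

*Proof.* Suppose $1\le j\le k-1$. Then $b_j>b_{j+1}\ge1$, so $b_j\ge2$.

**Step 1: a sphere fixed by $Z_{b_j}$.** Since $\gcd(b_{j-1},b_j)=\gcd(b_j,b_{j+1})=1$, the fixed space of $Z_{b_j}$ in $T_{x_j}=\mathbb C_{b_{j-1}}\oplus\mathbb C_{-b_j}$ is $\mathbb C_{-b_j}$, and in $T_{x_{j+1}}=\mathbb C_{b_j}\oplus\mathbb C_{-b_{j+1}}$ it is $\mathbb C_{b_j}$. So the components of $M^{Z_{b_j}}$ through these points are surfaces with these tangent planes. Let $S$ be the union of $x_j$, $x_{j+1}$ and the family between them. It lies in $M^{Z_{b_j}}$, it is compact, connected, and open in the component, so it equals the component. It is two discs joined by a cylinder: a 2-sphere.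

**Step 2: a congruence.** An oriented sphere rotated by a circle has opposite weights at its poles. So the complex orientations of $\mathbb C_{-b_j}$ at $x_j$ and of $\mathbb C_{b_j}$ at $x_{j+1}$ come from one orientation of $S$. With it and the orientation of $M$, the normal bundle of $S$ is oriented, and the normal weights are $b_{j-1}$ at $x_j$ and $-b_{j+1}$ at $x_{j+1}$. The group $Z_{b_j}$ fixes $S$ pointwise and acts on the oriented normal planes by a character, which is constant as $S$ is connected. So
$$b_{j-1}+b_{j+1}\equiv0\pmod{b_j}.$$
(The triple $(3,2,1)$ passes; $(5,4,1)$ does not.)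

**Step 3: the values of $f$.** From $f(x_j)<f(x_{j+1})$ we get $b_{j-1}-b_j<b_j-b_{j+1}$, so $0<b_{j-1}+b_{j+1}<2b_j$. With Step 2, $b_{j-1}+b_{j+1}=b_j$, contradicting $b_{j-1}>b_j$. The same argument applies to the $c_j$. $\square$

## 7. The rotation number of $O$ and the five cases

The same idea, with the orbit $O$ in place of the lower saddle, computes the integer $r$ of type (v).

**Lemma 10.** *Let $m\ge2$. If $x_1$ lies on the family of the half-axis $s>0$, then $r\equiv-b_1\pmod m$. If $y_1$ lies on that of $s<0$, then $r\equiv c_1\pmod m$. If $k=l=1$, then $b_1+c_1=m$.*

*Proof.* The component of $M^{Z_m}$ through $x_1$ is a surface. It contains the descending disc of $x_1$ and the annulus $v=0$ around $O$; their union is a disc $S$. Orient $S$ at $x_1$ by $\mathbb C_m$, that is, by (direction away from $x_1$, $X$). Near $O$ this is $(-\partial_s,X)\sim(X,\partial_s)$. As $(X,\mathbb C,\partial_s)\sim(X,\partial_s,\mathbb C)$ is the orientation of $M$, the normal orientation at $O$ is that of $\mathbb C$; at $x_1$ the oriented normal plane is $\mathbb C_{-b_1}$. The character of $Z_m$ on the oriented normal planes is constant on $S$, so $r\equiv-b_1$.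

The change $(v,s)\mapsto(\bar v,-s)$ preserves orientation, replaces $r$ by $-r$ and exchanges the half-axes. So if $y_1$ lies on $s<0$, then $-r\equiv-c_1$. If both occur, $b_1+c_1\equiv0\pmod m$ and $0<b_1+c_1<2m$, so $b_1+c_1=m$. $\square$

**Proposition 11.** *After exchanging the two chains if necessary, exactly one of the following cases holds.*

1. *$B$ of type (iv), $C$ a point with weights $(1,1)$, no saddles.*
2. *$B$ of type (iv), $C=\Sigma$ a surface, no saddles.*
3. *$B=O$, $m=1$, $C=\Sigma$, no saddles.*
4. *$B=O$, one saddle $x_1=(m,-b)$, $C$ a point with weights $(b,m)$; $m>b\ge1$ coprime.*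
5. *$B=O$, $m=b+c$, saddles $x_1=(b+c,-b)$, $y_1=(b+c,-c)$ on different half-axes, $C$ a point with weights $(b,c)$; $b\ge c\ge1$ coprime.*

*Proof.* **$C=\Sigma$ a surface.** Then $\max f=1$, but a saddle has $f=(a-b)^2\ge1$ and $f<\max f$. So there are no saddles. If $B=O$ and $m\ge2$, the half-axis families would end at $\Sigma$ with stabilizer $Z_m$, but stabilizers near $\Sigma$ off $\Sigma$ are trivial; so $m=1$. These are cases 2 and 3.

**$C$ a point with weights $(a,b)$.** The families ending at $C$ with nontrivial stabilizer are the one through $\{w=0\}$ if $a\ge2$, with stabilizer $Z_a$, and the one through $\{z=0\}$ if $b\ge2$, with stabilizer $Z_b$.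

If $B$ is of type (iv), there are no saddles by Lemma 8, so all families start at $B$ with trivial stabilizer. Hence $(a,b)=(1,1)$: case 1.

If $B=O$, a family ending at $C$ with nontrivial stabilizer starts at $O$ along a half-axis, or is the ascending family of a saddle; either way it is the top of a chain (with $b_0=c_0=m$ for an empty chain). Conversely, chain tops end at $C$. So the entries $\ge2$ of the two-element multisets $\{a,b\}$ and $\{b_k,c_l\}$ agree, and the remaining entries are $1$: $\{a,b\}=\{b_k,c_l\}$, also if $m=1$. By Lemma 9, $k,l\le1$.

* $k=l=0$: then $\{a,b\}=\{m,m\}$, so $m=1$ by coprimality. There are no saddles, so the flow gives $S^1\times S^2\cong\partial N(O)\cong\partial N(C)\cong S^3$, a contradiction.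
* One chain is empty and the other has one saddle: case 4 with $b=b_1$.
* $k=l=1$: by Lemma 10 $m=b_1+c_1$; order them so that $b=b_1\ge c=c_1$. This is case 5. $\square$

The five patterns of Section 1 have appeared. What remains is to show that a case with its parameters determines the action.

## 8. Three equivariant lemmas on gluing

Take $(M,A)$ and $(M',A')$ in the same case. It is natural to match them near $B$ and $B'$ and to extend the identification upward along the flow of $V$. Call an equivariant diffeomorphism $\Theta$ between open subsets of $M$ and $M'$ *strict* at a point if near it $f'\circ\Theta=f$ and $\Theta_*V=V'$ (primes refer to $M'$). A map that is strict near a noncritical level extends strictly along the flow up to the next critical level. There the method stops. Just below a saddle, $\Theta$ may carry the descending orbit of $x$ to that of $x'$, but in the two charts it is some diffeomorphism of a neighborhood of this orbit and not the identity, and the flow gives no value on the ascending disc. At the top $C$, $\Theta$ is an unknown diffeomorphism of $S^3$ that must be extended over a ball. In both places we shall deform $\Theta$ first.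

**Example of a tube.** In $S^3\subset\mathbb C_a\oplus\mathbb C_b$ the orbit $\{w=0\}$ has stabilizer $Z_a$, and $[g,w]\mapsto g\cdot(\sqrt{1-|w|^2},w)$ is an equivariant embedding $S^1\times_{Z_a}D^2_\eta\to S^3$ (for small $\eta$), where $\zeta\in Z_a$ acts on $D^2$ by $\zeta^b$. It is well defined because $g\zeta\cdot(\sqrt{1-|w|^2},w)=g\cdot(\sqrt{1-|w|^2},\zeta^bw)$ for $\zeta^a=1$.

**Lemma 12 (tubes).** *Let $Y$ be an oriented 3-manifold with an effective orientation-preserving $S^1$-action, $P$ an orbit with stabilizer $Z_a$ ($a\ge1$), and let $\psi,\psi':S^1\times_{Z_a}D^2\to Y$ be equivariant embeddings with core onto $P$, both orientation-preserving or both orientation-reversing ($Z_a$ acting on $D^2\subset\mathbb C$ by a fixed faithful character). For every neighborhood $U$ of $P$ there are $\eta>0$ and an equivariant isotopy of $Y$ from the identity, supported in $U$, whose end map $g$ satisfies $g\circ\psi=\psi'$ on $S^1\times_{Z_a}D^2_\eta$.*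

*Proof.* **Step 1: match the cores.** On the core, $\psi$ and $\psi'$ differ by an element $e^{i\theta_0}$. Let $\theta$ be an invariant function equal to $\theta_0$ near $P$ and supported in $U$. The map $p\mapsto e^{i\theta(p)}p$ is an equivariant diffeomorphism with inverse $p\mapsto e^{-i\theta(p)}p$, isotopic to the identity through $\tau\theta$. Composing with it, we may assume $\psi=\psi'$ on the core.

**Step 2: coordinates for the difference.** The map $S^1\times D^2\to S^1\times_{Z_a}D^2$ is a covering and a small disc is simply connected, so we can write
$$\psi^{-1}\psi'([1,v])=[e^{i\alpha(v)},\beta(v)],\qquad\alpha(0)=0,\ \beta(0)=0,$$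
with $\alpha,\beta$ smooth. For $\zeta\in Z_a$ we have $[1,\zeta v]=\zeta\cdot[1,v]$, so $\psi^{-1}\psi'([1,\zeta v])=[\zeta e^{i\alpha(v)},\beta(v)]=[e^{i\alpha(v)},\zeta\beta(v)]$. By uniqueness of lifts $\alpha$ is $Z_a$-invariant and $\beta$ is $Z_a$-equivariant.

**Step 3: straighten it.** For $t\in(0,1]$ the maps
$$[g,v]\mapsto[g\,e^{i\alpha(tv)},\,t^{-1}\beta(tv)]$$
are conjugates of $\psi^{-1}\psi'$ by fibre scaling, hence equivariant embeddings of a small tube; they extend smoothly to $t=0$ by $[g,v]\mapsto[g,\beta'(0)v]$. The linear map $\beta'(0)$ is invertible, commutes with $Z_a$, and has positive determinant because $\psi,\psi'$ have the same orientation behavior. The centralizer of $Z_a$ in $GL^+(2,\mathbb R)$ is $GL^+(2,\mathbb R)$ if $a\le2$ and $\mathbb C^*$ if $a\ge3$. It is connected, so $\beta'(0)$ can be joined to $1$ in it. Thus on a small tube $\psi$ and $\psi'$ are isotopic through equivariant embeddings with the same core.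

**Step 4: extend the isotopy.** Shrink the tube so that the track of the isotopy lies in $U$. By the isotopy extension theorem, with the extended vector field averaged over $S^1$ and cut off by an invariant function, it is induced by an ambient equivariant isotopy supported in $U$. $\square$

**Lemma 13 (spheres).** *Let $a,b\ge1$ be coprime. Every orientation-preserving equivariant diffeomorphism $h$ of the unit sphere $S^3\subset\mathbb C_a\oplus\mathbb C_b$ is equivariantly isotopic to the identity. Consequently $h$ extends to an equivariant diffeomorphism of $D^4$ which near $\partial D^4$ is $\rho y\mapsto\rho h(y)$ ($y\in S^3$).*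

*Proof.* Let $Z=\{w=0\}$, $W=\{z=0\}$, and let $T^2$ act on $S^3$ in the standard way.

**Step 1: arrange $h(Z)=Z$, $h(W)=W$.** If $a\ge2$, $Z$ is the only orbit with stabilizer $Z_a$, so $h$ preserves it; likewise $W$ if $b\ge2$. If $a=1$, $h(Z)$ is a principal orbit. The principal orbits form a principal circle bundle over a connected surface; take a compactly supported isotopy of this surface moving the point $h(Z)$ to $Z$ and lift it horizontally for an invariant connection. This is an equivariant isotopy of $S^3$ moving $h(Z)$ to $Z$. If $b=1$, move $h(W)$ to $W$ in the same way within the complement of $Z$; this is possible since $h(W)\ne h(Z)=Z$ and a connected surface minus a point is connected.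

**Step 2: arrange $h=\mathrm{id}$ near $Z\cup W$.** Apply Lemma 12 at $Z$ and at $W$, with disjoint supports, to a tube $\psi$ and $h\circ\psi$: it gives equivariant isotopies whose end maps compose with $h$ to the identity near $Z$, resp. $W$.

**Step 3: reduce to a twist.** The function $s=|w|^2$ on $S^3$ is smooth and $T^2$-invariant. For small $\delta$, $h=\mathrm{id}$ outside $Y=\{\delta\le s\le1-\delta\}\cong T^2\times[\delta,1-\delta]$ and near $\partial Y$. The homomorphism $S^1\to T^2$, $\lambda\mapsto(\lambda^a,\lambda^b)$, is injective; write $T^2=S^1\times S'$ with a complementary circle $S'$. By equivariance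
$$h(\lambda,\sigma,s)=(\lambda\,u(\sigma,s),\ \bar h(\sigma,s)),$$
where $\bar h$ is a diffeomorphism of the annulus $\mathcal A=S'\times[\delta,1-\delta]$ equal to the identity near $\partial\mathcal A$, and $u:\mathcal A\to S^1$ equals $1$ near $\partial\mathcal A$. The mapping class group of the annulus rel boundary is $\mathbb Z$, generated by the Dehn twist. So $\bar h$ is isotopic, rel a neighborhood of $\partial\mathcal A$, to $(\sigma,s)\mapsto(\gamma_2(s)\sigma,s)$ with $\gamma_2=1$ near the ends. Perform this isotopy keeping $u$. Since $u=1$ near $\partial\mathcal A$, $u$ has degree $0$ on each circle $S'\times\{s\}$, so $u=e^{i\eta}$ with $\eta=0$ near $s=\delta$ and $\eta=2\pi n$ near $s=1-\delta$. A linear homotopy rel ends makes $\eta$ a function of $s$ alone. (For any $u$ the formula gives an equivariant diffeomorphism as long as $\bar h$ is one.) So $h$ is equivariantly isotopic to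
$$p\mapsto\gamma(s(p))\cdot p,\qquad\gamma:[0,1]\to T^2\ \text{smooth, equal to }1\text{ near both ends.}$$

**Step 4: undo the twist on the sphere.** Rel both ends of the annulus the loop $\gamma$ need not be contractible. But $T^2$ acts on all of $S^3$, so near $W$ we need not stay at the identity. The maps $p\mapsto\gamma(\tau s(p))\cdot p$, $\tau\in[0,1]$, are smooth, equivariant as $T^2$ is abelian, and invertible with inverse $p\mapsto\gamma(\tau s(p))^{-1}\cdot p$ as $s$ is $T^2$-invariant. They join the identity ($\tau=0$) to our map ($\tau=1$).

**Extension.** Reparametrize to get a smooth isotopy $h_\tau$ from $\mathrm{id}$ to $h$, and put $H(\rho y)=\rho\,h_{\chi(\rho)}(y)$ with $\chi$ smooth, $\chi=0$ on $[0,\frac13]$ and $\chi=1$ on $[\frac23,1]$. $\square$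

**Lemma 14 (passing saddles).** *Let $x\in M$, $x'\in M'$ be saddles with the same weights $(m,-b)$, hence the same critical value $c=(m-b)^2$. Let $\epsilon>0$ be small, and assume they are the only critical points in $\{c-2\epsilon\le f\le c+\epsilon\}$, resp. for $f'$. Let $\Theta:\{f\le c-\epsilon\}\to\{f'\le c-\epsilon\}$ be an orientation-preserving equivariant diffeomorphism, strict on $\{c-2\epsilon\le f\le c-\epsilon\}$, carrying the descending orbit $P$ of $x$ in $\{f=c-\epsilon\}$ to that of $x'$. Then, after changing $\Theta$ within $\{c-2\epsilon<f\le c-\epsilon\}$ near the flow lines through $P$, it extends to an orientation-preserving equivariant diffeomorphism $\{f\le c+\epsilon\}\to\{f'\le c+\epsilon\}$, strict on $\{c-\epsilon\le f\le c+\epsilon\}\setminus\{x\}$. The same holds for several pairs of saddles at the same level.*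

*Proof.* Let $\kappa$ be the identity in the coordinates (iii) at $x$ and $x'$. It is equivariant and preserves orientation, $f$ and $G$; hence it is strict off $x$.

**Step 1: make $\Theta=\kappa$ near $P$.** The maps
$$\psi:[g,w]\mapsto g\cdot(\sqrt{\epsilon+|w|^2},\,w)$$
define a tube $S^1\times_{Z_m}D^2_{\eta_0}$ ($D^2\subset\mathbb C_{-b}$) around $P$ in $\{f=c-\epsilon\}$, since $c-(\epsilon+|w|^2)+|w|^2=c-\epsilon$. Let $P'$ be the descending orbit of $x'$ and $\psi'=\kappa\circ\psi$ the tube around it. The embeddings $\Theta\circ\psi$ and $\psi'$ have the same core orbit $P'$ and the same orientation behavior. By Lemma 12 there is an equivariant isotopy $g_\tau$ of $\{f'=c-\epsilon\}$, supported near $P'$, with $g_1\circ\Theta=\kappa$ near $P$. The flow of $V'$ gives a collar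
$$\{c-2\epsilon\le f'\le c-\epsilon\}\cong\{f'=c-\epsilon\}\times[c-2\epsilon,c-\epsilon].$$
Compose $\Theta$ with $(y,t)\mapsto(g_{\chi(t)}(y),t)$ on the collar, where $\chi=0$ near $t=c-2\epsilon$ and $\chi=1$ near $t=c-\epsilon$. Now $\Theta=\kappa$ on $\{|w|<\eta\}\subset\{f=c-\epsilon\}$ for some $\eta>0$, and $\Theta$ is strict near this level.

**Step 2: extend through the saddle.** Trajectories of $G=(-z,w)$ preserve $|z||w|$. Put $\eta'=\eta\sqrt{\epsilon+\eta^2}$ and
$$D=\{c-\epsilon\le f\le c+\epsilon,\ |z||w|<\eta'\}$$
in the chart. On $D$ we have $(|z|^2+|w|^2)^2=(|w|^2-|z|^2)^2+4|z|^2|w|^2\le\epsilon^2+4\eta'^2$, so for $\epsilon,\eta$ small $D$ stays well inside the chart. On $\{f=c-\epsilon\}$ we have $|z|^2=\epsilon+|w|^2$, so there $|z||w|<\eta'$ means $|w|<\eta$. So $D$ is the union of the trajectory segments starting in $\{f=c-\epsilon,\ |w|<\eta\}$, of $x$, and of the ascending disc. Put $\Theta=\kappa$ on $D$. Every point of $\{c-\epsilon\le f\le c+\epsilon\}$ outside the ascending and descending discs lies on a $V$-trajectory starting on $\{f=c-\epsilon\}\setminus P$; extend $\Theta$ there by requiring $f'\circ\Theta=f$, $\Theta_*V=V'$. On the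 overlap the two definitions agree, because $\kappa$ is strict and equals $\Theta$ on $D\cap\{f=c-\epsilon\}$. The result is smooth across $\{f=c-\epsilon\}$, since $\Theta$ was strict near this level, and it is equivariant and orientation-preserving. The same construction for $\Theta^{-1}$, starting from $\kappa^{-1}$, gives the inverse. For several pairs at one level, do this in disjoint charts. $\square$

## 9. The case and its parameters determine the action

**Proposition 15.** *If $(M,A)$ and $(M',A')$ are in the same case 1–5 with the same parameters, there is an orientation-preserving equivariant diffeomorphism $M\to M'$.*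

*Proof.* All critical values of $f$ and $f'$ agree: they are $0$ at $B$, $(a-b)^2$ at a saddle $(a,-b)$, and $(a+b)^2$ or $1$ at $C$. We construct $\Theta$ on $\{f\le\max f-\delta\}$ from the bottom up and then extend it over $N(C)$.

**Step 1: start when $B$ is of type (iv).** Use the coordinates $\mathbb C_1\oplus\mathbb C_{-1}$ on both sides; $V,V'$ are radial there, but $f,f'$ need not agree. For a unit vector $y$ and small $t>0$ define $g(y,t)>0$ by $f'(g(y,t)\,y)=f(ty)$. As the radial derivatives are positive, $g$ is smooth, invariant in $y$, and $\partial_tg>0$. It need not be smooth at the origin as a map, so we cut it off. Choose $t_0$ so small that the ball of radius $t_0$ lies in the interior of $\{f\le\delta\}$, a nondecreasing $\chi(t)$ that is $0$ near $0$ and $1$ for $t\ge t_0$, and $\epsilon_0>0$ so small that $g(y,t)>\epsilon_0t$ for $t\in\mathrm{supp}\,\chi'$. Put $\tau(y,t)=\chi g+(1-\chi)\epsilon_0t$. Then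
$$\partial_t\tau=\chi'(g-\epsilon_0t)+\chi\,\partial_tg+(1-\chi)\epsilon_0>0,$$
so $\Theta(ty)=\tau(y,t)\,y$ is an equivariant orientation-preserving diffeomorphism $N(B)\to N(B')$. It is linear near $0$, and strict where $t\ge t_0$, in particular near the boundary.

**Step 2: start when $B=O$.** In case 3, $m=1$, and the coordinates (v) identify $N(O)=S^1\times D^3=N(O')$. In cases 4 and 5 choose coordinates (v) such that $x_1$ lies on the family of $P_+$, if necessary after $(v,s)\mapsto(\bar v,-s)$. By Lemma 10, $r\equiv-b\pmod m$ in both manifolds, so the two neighborhoods are the same $S^1\times_{Z_m}D^3$. In each case the identity in coordinates is an orientation-preserving equivariant diffeomorphism $\Theta:N(O)\to N(O')$, strict off $O$, with $\Theta(P_\pm)=P'_\pm$ in cases 4 and 5.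

**Step 3: pass the saddles.** In case 4, extend along the flow to just below $f(x_1)$. The descending orbit of $x_1$ there is the flow image of $P_+$, so $\Theta$ carries it to that of $x_1'$, and Lemma 14 applies.

In case 5 with $b>c$ we have $f(x_1)=c^2<b^2=f(y_1)$. Apply Lemma 14 to $x_1$ in the same way, and extend to just below $f(y_1)$. On that level the flow image of $P_-$ is the only orbit with stabilizer $Z_m$: going down, such an orbit reaches $O$ along a half-axis, and the $P_+$ family has ended at $x_1$; or it reaches $x_1$, but the ascending family of $x_1$ has stabilizer $Z_b$ with $b<m$. This orbit is the descending orbit of $y_1$. The same holds in $M'$, so the equivariant $\Theta$ carries it to the descending orbit of $y_1'$, and Lemma 14 applies to $y_1$.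

If $b=c$, then $b=c=1$ by coprimality, both saddles lie on one level, and Lemma 14 is applied to both simultaneously.

**Step 4: close up at $C$.** Extend along the flow to $\{f\le\max f-\delta\}$, strictly near the boundary. Let $h:\partial N(C)\to\partial N(C')$ be the boundary map; it is equivariant and orientation-preserving.

If $C$ is a point (cases 1, 4, 5), then in the coordinates (i) both $N(C)$ and $N(C')$ are the ball of radius $\sqrt\delta$ in the same $\mathbb C_a\oplus\mathbb C_b$, $a,b\ge1$ coprime, $f=\max f-\rho^2$, and $V,V'$ are radial. By Lemma 13, applied after rescaling, $h$ extends over the ball so that near the boundary it is $\rho y\mapsto\rho h(y)$, which is strict. Both sides are strict with the same boundary map, so the union is a smooth diffeomorphism.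

If $C=\Sigma$ (cases 2, 3), then $N(C)=Y\times_{S^1}D^2$, where $Y$ is the unit normal circle bundle, $[gy,v]=[y,gv]$, the class $[y,v]$ stands for the normal vector $\sqrt\delta\,v\,y$, and $f=1-\delta|v|^2$. The equivariant diffeomorphism $h:Y\to Y'$ extends by $[y,v]\mapsto[h(y),v]$. This is well defined because $[h(gy),v]=[g\,h(y),v]=[h(y),gv]$; it is a diffeomorphism with inverse given by $h^{-1}$, and it is strict off $\Sigma$, so it fits smoothly with $\Theta$.

In all cases we get an orientation-preserving equivariant diffeomorphism $M\to M'$. $\square$

## 10. Placing the models among the five cases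

**Step 1: each model has a case.** By Section 1, each $S^4_{p,q}$ and each $\mathbb{CP}^2_{b,c}$ preserves a definite connection with $\ker F=\Lambda^-$, so the orientation of Section 2 is that of $S^4$, resp. $\overline{\mathbb{CP}}^2$. By Proposition 11 each model falls into one of the cases 1–5. The fixed sets and absolute weights in these cases are:

* case 1: two points, $\{1,1\}$ twice;
* case 2: a surface and a point;
* case 3: a surface only;
* case 4: two points, $\{m,b\}$ twice, $m\ge2$;
* case 5: three points, $\{b,c\},\{b,b+c\},\{c,b+c\}$.

Comparing with the second test in Section 1: $S^4_{1,1}$ is in case 1; $\mathbb{CP}^2_{1,0}$ is in case 2; $S^4_{1,0}$ is in case 3; $S^4_{m,b}$ with $m>b\ge1$ is in case 4 with parameters $(m,b)$; $\mathbb{CP}^2_{b,c}$ with $b\ge c\ge1$ is in case 5 with parameters $(b,c)$. This agrees with the formulas for $f$ in Section 3; for instance on $S^4_{m,b}$ the zero set of $f$ was an orbit with stabilizer $Z_m$. So every case with every admissible parameter is realized by exactly one model, and the fixed-point data show that the models are pairwise non-conjugate.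

**Step 2: end of the proof of Theorem 1.** Let $(M,A)$ be as in the Theorem. It is in one of the cases 1–5 by Proposition 11. Proposition 15, applied to $M$ and the model with the same case and parameters, gives an equivariant diffeomorphism from $M$ to this model preserving the orientations of Section 2. The model is unique, since the models are pairwise non-conjugate. With the converse from Section 1, Theorem 1 is proved. $\blacksquare$

If $M=S^4$, the model is some $S^4_{p,q}$, and if $M=\overline{\mathbb{CP}}^2$, it is some $\mathbb{CP}^2_{b,c}$, because $S^4\not\cong\mathbb{CP}^2$. So the guess is right: every $S^1$-action on $S^4$ or $\overline{\mathbb{CP}}^2$ preserving a definite connection is conjugate to a standard linear action. Since every effective standard linear action is on the list of Section 1, the effective circle actions on closed connected 4-manifolds which preserve a definite connection are, up to conjugacy, exactly the effective linear actions on $S^4$ and $\mathbb{CP}^2$.
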